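# Functorial groupoids with a prescribed semilattice of compact congruences

## 1. Compact congruences and $\langle\vee,0,1\rangle$-embeddings

**Definition 1 (semilattices and embeddings).** A $\langle\vee,0\rangle$-*semilattice* is a join-semilattice with a least element $0$; its order is given by $\alpha\le\beta\iff\alpha\vee\beta=\beta$. Let $\mathcal S$ be the category of $\langle\vee,0\rangle$-semilattices and $\langle\vee,0\rangle$-homomorphisms. A $\langle\vee,0,1\rangle$-*semilattice* also has a greatest element $1$; the case $0=1$ is allowed. A $\langle\vee,0,1\rangle$-*embedding* is a one-to-one map preserving finite joins, $0$ and $1$. Let $\mathcal S_1$ be the category of $\langle\vee,0,1\rangle$-semilattices and $\langle\vee,0,1\rangle$-embeddings.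

*Examples.* Write $\mathbf 2=\{0<1\}$ and $\mathbf 3=\{0<a<1\}$. Let $F=\{0,a,b,c,1\}$ with $a,b$ incomparable and $a\vee b=c<1$. There are two embeddings $j_1,j_2\colon\mathbf 3\to F$ with $j_1(a)=a$ and $j_2(a)=b$. The map $\nabla\colon F\to\mathbf 3$ with $0\mapsto 0$, $a,b,c\mapsto a$, $1\mapsto 1$ is a $\langle\vee,0,1\rangle$-homomorphism but not an embedding.

An embedding $h$ preserves order, and it also reflects it: if $h(\alpha)\le h(\beta)$, then $h(\alpha\vee\beta)=h(\beta)$, so $\alpha\vee\beta=\beta$. Being monotone, $h$ preserves the minimum of two *comparable* elements. It need not preserve meets. Let $B=\{0,\beta,\gamma,1\}$ with $\beta,\gamma$ incomparable and $\beta\vee\gamma=1$, and let $B'=B\cup\{\eta\}$ with $0<\eta<\beta$ and $\eta<\gamma$. The inclusion $B\to B'$ is an embedding, the meet of $\beta,\gamma$ is $0$ in $B$, and it is $\eta$ in $B'$. Meets need not exist either: in $\{0,\eta_1<\eta_2<\cdots,\beta,\gamma,1\}$ with all $\eta_i$ below both $\beta$ and $\gamma$ and $\beta\vee\gamma=1$, the pair $\beta,\gamma$ has no greatest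 lower bound. Both phenomena will matter.

**Definition 2 (groupoids and compact congruences).** A *groupoid* is a nonempty set with a binary operation, written as a product; a homomorphism is a map preserving the product, and $\mathcal G$ is the category of groupoids and homomorphisms. A *congruence* of a groupoid is an equivalence relation $\theta$ such that $(p,p'),(q,q')\in\theta$ implies $(pq,p'q')\in\theta$; for an arbitrary algebra one asks this for every operation. $\operatorname{Cg}(A)$ is the least congruence containing the set of pairs $A$. A congruence is *compact* if it is $\operatorname{Cg}(A)$ for a finite $A$. The compact congruences of $G$ form a $\langle\vee,0\rangle$-semilattice $\operatorname{Con}_cG$, with $\operatorname{Cg}(A)\vee\operatorname{Cg}(B)=\operatorname{Cg}(A\cup B)$ and $0=\operatorname{Cg}(\emptyset)$, the equality relation.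

*Examples.* If $pq=q$ for all $p,q$, every equivalence relation is a congruence. So for the two-element groupoid $R_2$ with this product, $\operatorname{Con}_cR_2\cong\mathbf 2$; on three elements one gets all five partitions of a three-element set.

Next let $W=\{v_0,v_1,v_2\}$ with $pq=f(p)$, where $f(v_2)=v_1$, $f(v_1)=f(v_0)=v_0$. A congruence containing $(v_0,v_2)$ contains $(f(v_0),f(v_2))=(v_0,v_1)$, hence everything. One containing $(v_1,v_2)$ contains $(f(v_1),f(v_2))=(v_0,v_1)$, hence everything. The partition $\{v_0,v_1\},\{v_2\}$ is a congruence because $f(v_0)=f(v_1)$. So $\operatorname{Con}_cW\cong\mathbf 3$.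

**Definition 3 (the functor $\operatorname{Con}_c$).** For a homomorphism $f\colon G\to H$ let $\operatorname{Con}_cf\colon\operatorname{Con}_cG\to\operatorname{Con}_cH$ send $\alpha$ to the congruence of $H$ generated by $\{(f(x),f(y)):(x,y)\in\alpha\}$.

On generators the formula is
$$\operatorname{Con}_cf\big(\operatorname{Cg}\{(a_j,b_j)\}\big)=\operatorname{Cg}\{(f(a_j),f(b_j))\}.\tag{1}$$
The right side is clearly contained in the left. Conversely, the preimage under $f\times f$ of the right side is a congruence of $G$ containing all $(a_j,b_j)$, so it contains $\operatorname{Cg}\{(a_j,b_j)\}$. By (1), $\operatorname{Con}_cf$ takes compact congruences to compact ones, preserves $\vee$ and $0$, and $\operatorname{Con}_c(gf)=\operatorname{Con}_cg\circ\operatorname{Con}_cf$. So $\operatorname{Con}_c$ is a functor from algebras of a given type to $\mathcal S$.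

*Example.* For the inclusion of $\{1,2\}$ into $\{1,2,3\}$, both with $pq=q$, the full congruence on $\{1,2\}$ goes to the partition $\{1,2\},\{3\}$. So $\operatorname{Con}_cf$ need not preserve $1$.

**Definition 4 (lifting the identity).** Let $\Psi\colon\mathcal S_1\to\mathcal G$ be a functor. We say that $\operatorname{Con}_c\Psi$ is *equivalent to the identity* if there are semilattice isomorphisms $\varepsilon_S\colon\operatorname{Con}_c\Psi(S)\to S$, one for each $S$, with $\varepsilon_T\circ\operatorname{Con}_c\Psi(h)=h\circ\varepsilon_S$ for every $\langle\vee,0,1\rangle$-embedding $h\colon S\to T$.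

*Example.* On the subcategory with the single object $\mathbf 2$, whose only morphism is the identity, $\Psi(\mathbf 2)=R_2$ works.

A theorem of W. A. Lampe says that every $\langle\vee,0,1\rangle$-semilattice is isomorphic to $\operatorname{Con}_cG$ for some groupoid $G$. Lampe's proof is apparently not functorial. The question, taken from Friedrich Wehrung, "Lifting retracted diagrams with respect to projectable functors", arXiv:math/0409270 (2004), is whether the choice of $G$ can be made functorial in $S$: *is there a functor $\Psi\colon\mathcal S_1\to\mathcal G$ with $\operatorname{Con}_c\Psi$ equivalent to the identity?* The answer is yes.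

**Theorem A.** There are a functor $\Psi\colon\mathcal S_1\to\mathcal G$ and isomorphisms $\varepsilon_S\colon\operatorname{Con}_c\Psi(S)\to S$ with $\varepsilon_T\circ\operatorname{Con}_c\Psi(h)=h\circ\varepsilon_S$ for every $\langle\vee,0,1\rangle$-embedding $h\colon S\to T$.

**Theorem B.** $\Psi$ can be chosen so that all $\Psi(h)$ are injective, every compact congruence of $\Psi(S)$ is principal (that is, of the form $\operatorname{Cg}(x,y)$), $|\Psi(S)|=|S|+\aleph_0$ if $0\ne1$ in $S$, and $\Psi$ preserves directed colimits.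

**Theorem C.** Theorem A fails, even if $\mathcal G$ is replaced by all algebras of any given similarity type, if $\mathcal S_1$ is replaced by either of the following categories of $\langle\vee,0,1\rangle$-semilattices:

1. the morphisms are all $\langle\vee,0,1\rangle$-homomorphisms $h$ with $h^{-1}\{0\}=\{0\}$ (a fortiori: all $\langle\vee,0,1\rangle$-homomorphisms);
2. any category of $\langle\vee,0,1\rangle$-semilattices and $\langle\vee,0,1\rangle$-homomorphisms that contains $\mathcal S_1$ and all maps $S\to[\iota,1]$, $x\mapsto x\vee\iota$ ($\iota\in S$).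

Here $[\iota,1]=\{x\in S:\iota\le x\}$, whose least element is $\iota$.

## 2. Small semilattices, and two diagrams that cannot be lifted

We begin with what naturality says about single pairs. Let $\mathcal C$ be any category of $\langle\vee,0,1\rangle$-semilattices and $\langle\vee,0,1\rangle$-homomorphisms, let $\Psi$ be a functor from $\mathcal C$ to algebras of some type, and let $\varepsilon_S\colon\operatorname{Con}_c\Psi(S)\to S$ be isomorphisms natural in $S$. By (1), for $h\colon S\to T$ and $x,y\in\Psi(S)$,
$$\varepsilon_T\big(\operatorname{Cg}(\Psi(h)x,\Psi(h)y)\big)=h\big(\varepsilon_S(\operatorname{Cg}(x,y))\big).\tag{2}$$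
Since $\operatorname{Cg}(z,w)=0$ exactly when $z=w$, this gives
$$\Psi(h)x=\Psi(h)y\iff h\big(\varepsilon_S(\operatorname{Cg}(x,y))\big)=0.\tag{3}$$
Also $h=\varepsilon_T\circ\operatorname{Con}_c\Psi(h)\circ\varepsilon_S^{-1}$, so
$$\Psi(j_1)=\Psi(j_2)\ \Longrightarrow\ j_1=j_2.\tag{4}$$

Single objects are easy when $S$ is small. For $S=\{0\}$ take the one-element groupoid, for $S=\mathbf 2$ take $R_2$, for $S=\mathbf 3$ take $W$. But these choices do not fit together, and in fact no functor as in Theorem A has $\Psi(\mathbf 3)=W$. Let $h\colon\mathbf 2\to\mathbf 3$ be the embedding. $\Psi(\mathbf 2)$ has at least two elements, and by (2) distinct $x,y\in\Psi(\mathbf 2)$ satisfy $\varepsilon_{\mathbf 3}(\operatorname{Cg}(\Psi(h)x,\Psi(h)y))=h(1)=1$. So the image of $\Psi(h)$ is a subgroupoid of $W$ with at least two elements in which any two distinct elements generate the full congruence. A subgroupoid of $W$ is closed under $f$, so if it has at least two elements it contains $v_0$ and $v_1$; and $\operatorname{Cg}(v_0,v_1)$ is not full. Objects cannot be treated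 one at a time.

The same three formulas prove Theorem C, which shows why embeddings are the right morphisms here.

*Proof of Theorem C.* Suppose $\Psi$ and $\varepsilon$ exist on the category in question.

(1) Take $F$, $j_1,j_2\colon\mathbf 3\to F$ and $\nabla\colon F\to\mathbf 3$ from Section 1. All three maps are $\langle\vee,0,1\rangle$-homomorphisms with $h^{-1}\{0\}=\{0\}$, and $\nabla j_1=\nabla j_2$. By (3), $\Psi(\nabla)x=\Psi(\nabla)y$ implies $\varepsilon_F(\operatorname{Cg}(x,y))=0$, so $x=y$: the map $\Psi(\nabla)$ is injective. From $\Psi(\nabla)\Psi(j_1)=\Psi(\nabla)\Psi(j_2)$ we get $\Psi(j_1)=\Psi(j_2)$, so $j_1=j_2$ by (4), a contradiction.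

(2) Let $S=\{0,a,b,\iota,\iota',c,1\}$, where $a,b,\iota,\iota'$ are atoms, any two distinct atoms have join $c$, and $c<1$. Let $j_1,j_2\colon\mathbf 3\to S$ preserve $0,1$ and send $a$ to $a$, respectively to $b$. These are embeddings. For $\kappa\in\{\iota,\iota'\}$ let $q_\kappa\colon S\to[\kappa,1]$, $q_\kappa(x)=x\vee\kappa$. Since $a\vee\kappa=c=b\vee\kappa$, we have $q_\kappa j_1=q_\kappa j_2$. Let $x\in\Psi(\mathbf 3)$. Then $\Psi(q_\kappa)$ identifies $\Psi(j_1)x$ and $\Psi(j_2)x$, so by (3) the element $\varepsilon_S(\operatorname{Cg}(\Psi(j_1)x,\Psi(j_2)x))\vee\kappa$ is the zero of $[\kappa,1]$, which is $\kappa$. So $\varepsilon_S(\operatorname{Cg}(\Psi(j_1)x,\Psi(j_2)x))$ lies below both $\iota$ and $\iota'$, hence is $0$, and $\Psi(j_1)x=\Psi(j_2)x$. As $x$ was arbitrary, $\Psi(j_1)=\Psi(j_2)$, and (4) gives $j_1=j_2$, a contradiction. $\square$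

## 3. Distances with values in a semilattice

Fix a $\langle\vee,0,1\rangle$-semilattice $S$.

**Definition 5 ($S$-spaces).** An *$S$-space* is a set $Y$ with a map $d\colon Y^2\to S$ such that $d(x,x)=0$, $d(x,y)=d(y,x)$ and $d(x,z)\le d(x,y)\vee d(y,z)$. Distinct points at distance $0$ are allowed.

*Examples.* A $\mathbf 2$-space is a set with an equivalence relation, namely $d(x,y)=0$. If $Y$ is a set with a base point $o$ and a map $D\colon Y\to S$ with $D(o)=0$, then $d(z,z')=D(z)\vee D(z')$ for $z\ne z'$ and $d(z,z)=0$ define an $S$-space, a "star". Finally, if $\operatorname{Con}_cG\cong S$ via $\varepsilon$, then $d(x,y)=\varepsilon(\operatorname{Cg}(x,y))$ makes $G$ an $S$-space, and $d(pq,p'q')\le d(p,p')\vee d(q,q')$. This last example is what we shall imitate: we build the distance first.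

**Lemma 1.** A map $d\colon Y^2\to S$ makes $Y$ an $S$-space iff $\{(x,y):d(x,y)\le\lambda\}$ is an equivalence relation for each $\lambda\in S$.

*Proof.* "Only if" is clear. For "if", use reflexivity for $\lambda=0$, symmetry for $\lambda=d(x,y)$, and transitivity for $\lambda=d(x,y)\vee d(y,z)$. $\square$

**Proposition 2 (criterion).** Let $G$ be a groupoid with a map $d\colon G^2\to S$ such that

* (D1) $G$ is an $S$-space, and $d(x,y)=0$ only if $x=y$;
* (D2) $d(pq,p'q')\le d(p,p')\vee d(q,q')$ for all $p,p',q,q'$;
* (D3) if $n\ge1$ and $d(x,y)\le\bigvee_{j\le n}d(a_j,b_j)$, then $(x,y)\in\operatorname{Cg}\{(a_j,b_j):j\le n\}$;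
* (D4) every element of $S$ is of the form $d(a,b)$.

Then $\varepsilon(\operatorname{Cg}\{(a_j,b_j)\})=\bigvee_jd(a_j,b_j)$ defines an isomorphism $\varepsilon\colon\operatorname{Con}_cG\to S$. If $(H,d_H)$ satisfies the same conditions over $T$, $h\colon S\to T$ is a $\langle\vee,0,1\rangle$-embedding and $f\colon G\to H$ is a homomorphism with $d_H(f(x),f(y))=h(d(x,y))$, then $\varepsilon_H\circ\operatorname{Con}_cf=h\circ\varepsilon_G$.

*Proof.* First, $\operatorname{Cg}\{(a_j,b_j)\}=\{(x,y):d(x,y)\le\bigvee_jd(a_j,b_j)\}$. The inclusion "$\subseteq$" holds because $\{d\le\lambda\}$ is a congruence for every $\lambda$, by Lemma 1 and (D2). The inclusion "$\supseteq$" is (D3) if there is at least one pair; with no pairs, both sides are the equality relation by (D1). Consequently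
$$\operatorname{Cg}\{(a_j,b_j)\}\subseteq\operatorname{Cg}\{(a_l',b_l')\}\iff d(a_j,b_j)\le\bigvee_ld(a_l',b_l')\text{ for all }j\iff\bigvee_jd(a_j,b_j)\le\bigvee_ld(a_l',b_l').$$
So $\varepsilon$ is well defined, preserves and reflects order, and is onto by (D4). An order isomorphism of semilattices preserves joins. The last assertion follows from (1): both sides send $\operatorname{Cg}\{(a_j,b_j)\}$ to $\bigvee_jh(d(a_j,b_j))$. $\square$

So the task is to build $(\Psi(S),d)$ with (D1)–(D4), by a recipe so uniform that embeddings $h$ induce homomorphisms with $d_T(\Psi(h)x,\Psi(h)y)=h(d_S(x,y))$. The recipe may use joins, $0$, $1$ and minima of comparable elements, since embeddings preserve these. It may not use meets.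

## 4. One chain of products, and the infimum that is missing

Condition (D4) is cheap: put in points $o$ and $t_\alpha$ with $d(o,t_\alpha)=\alpha$. The condition that costs something is (D3), and there is a natural way to force it. Suppose $d(x,y)\le\bigvee_jd(a_j,b_j)$. A congruence containing $(a_j,b_j)$ contains $(a_ju,b_ju)$ for every $u$. So adjoin new elements $u_1,\dots,u_n$ and demand
$$x=a_1u_1,\qquad b_ju_j=a_{j+1}u_{j+1}\ (1\le j<n),\qquad b_nu_n=y .$$
Then $(x,y)\in\operatorname{Cg}\{(a_j,b_j)\}$. Doing this for all data $(x,y;a_1,b_1,\dots)$, again and again, yields (D3) in the union. What remains is to choose distances for the new products $pu_j$. One would take the largest distance compatible with (D2), with the demanded equalities, and with the old distances.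

Already for $n=1$ this breaks down. Let the old space be $\{a,b,c\}$ with $d(a,c)=\beta$, $d(b,c)=\gamma$, $d(a,b)=\beta\vee\gamma$, where $\beta,\gamma$ are incomparable, and take $x=y=a$. We demand $au=x$ and $bu=y$, so $d(au,bu)=0$. Then $d(au,cu)\le d(a,c)=\beta$, and also $d(au,cu)\le d(au,bu)\vee d(bu,cu)\le d(b,c)=\gamma$. So $d(au,cu)$ must be a common lower bound of $\beta$ and $\gamma$. The largest one may fail to exist, and when it exists an embedding may fail to preserve it, as in Section 1. The trouble is geometric. The chain together with the pair $x,y$ forms a closed loop, two points on it are joined by two routes, and the two lengths can be incomparable.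

Going around the chain twice does not help. Take $n=1$, demand $x=au_1$, $bu_1=au_2$, $bu_2=y$, and let the old space be $\{a,b,p,p'\}$ over $B=\{0,\beta,\gamma,1\}$ with
$$d(p,b)=d(a,p')=\beta,\qquad d(p,a)=d(b,p')=\gamma,\qquad d(a,b)=d(p,p')=1 .$$
Any three of the points have mutual distances $\beta,\gamma,1$, so this is a $B$-space. With $x=y=a$, one route gives $d(pu_1,p'u_2)\le d(p,b)\vee d(a,p')=\beta$. The other, through $au_1=x=y=bu_2$, gives $d(pu_1,p'u_2)\le d(p,a)\vee d(b,p')=\gamma$. Again a common lower bound of two incomparable elements is required.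

Going around *three* times works. Each complete round costs $\sigma=\bigvee_jd(a_j,b_j)$, the largest cost that can occur along the chain. For any two points in different copies, one of the two routes contains a complete round. That route is at least as long as the other, so the infimum is a minimum of two comparable elements. This is Lemma 4 below. A second difficulty of the same kind, for products of arbitrary elements, appears in Section 8.

## 5. Gluing blocks to an $S$-space

The purpose of this lemma is to add many new sets of points to an $S$-space at once, each new point being attached at one old point.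

**Lemma 3 (gluing).** Let $Y$ be an $S$-space and let $\mathcal B$ be a family of pairwise disjoint sets ("blocks"), disjoint from $Y$. Let each $B\in\mathcal B$ carry an $S$-space structure $d_B$ and maps $s\mapsto\hat s\in Y$, $s\mapsto D(s)\in S$ such that for $s,s'\in B$

(a) $d_B(s,s')\le D(s)\vee d(\hat s,\hat s')\vee D(s')$;

(b) $D(s)\vee d(\hat s,\hat s')\le d_B(s,s')\vee D(s')$.

For $y\in Y$ put $\hat y=y$, $D(y)=0$, and let $V(s,s')=D(s)\vee d(\hat s,\hat s')\vee D(s')$. Put $d(s,s')=d_B(s,s')$ if $s,s'$ are in the same block $B$, and $d(s,s')=V(s,s')$ otherwise. Then $Y\cup\bigcup\mathcal B$ is an $S$-space extending $Y$, and $d(s,y)=D(s)\vee d(\hat s,y)$ for $y\in Y$; in particular $D(s)=d(s,\hat s)$.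

*Proof.* On $Y$ the map $V$ is the old distance. Only the triangle inequality needs proof. Always $V(s,s')\le V(s,z)\vee V(z,s')$. If no two of the three points lie in a common block, this is the triangle inequality. If all three lie in one block, it holds by assumption. Otherwise two of them, $s,s'$, lie in a common block $B$ and the third, $z$, does not. By (a),
$$d(s,s')\le V(s,s')\le V(s,z)\vee V(z,s')=d(s,z)\vee d(z,s').$$
By (b),
$$d(s,z)=D(s)\vee d(\hat s,\hat z)\vee D(z)\le D(s)\vee d(\hat s,\hat s')\vee d(\hat s',\hat z)\vee D(z)\le d(s,s')\vee V(s',z)=d(s,s')\vee d(s',z),$$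
where $D(s')$, produced by (b), is absorbed in $V(s',z)$. The inequality with $s,s'$ interchanged is proved in the same way. The formula for $d(s,y)$ is the definition of $V(s,y)$. $\square$

## 6. Going three times around a loop

Now we describe the block of products $pu_i$ that belongs to one set of data. Think of $(p,i)$ as the product $pu_i$, with $u_1,\dots,u_{3n}$ used for the pairs $(a_1,b_1),\dots,(a_n,b_n)$ three times in succession. $P$ is the distance to $x$ along the chain, and $Q$ the distance to $y$ along the chain.

**Lemma 4 (loops).** Let $Y$ be an $S$-space, $n\ge1$, $x,y,a_1,b_1,\dots,a_n,b_n\in Y$, $\sigma=\bigvee_jd(a_j,b_j)$, and $d(x,y)\le\sigma$. For $1\le i\le3n$ let $(c_i,e_i)=(a_j,b_j)$, where $j\equiv i\pmod n$, $1\le j\le n$, and let $\delta_i=d(c_i,e_i)$. Let $E=Y\times\{1,\dots,3n\}$. For $z=(p,i)\in E$ let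
$$P(z)=d(p,c_i)\vee\bigvee_{k<i}\delta_k,\qquad Q(z)=d(p,e_i)\vee\bigvee_{k>i}\delta_k,$$
and put $\hat z=x$, $D(z)=P(z)$ if $i\le2n$, and $\hat z=y$, $D(z)=Q(z)$ if $i>2n$. Define $d_E$ symmetrically by $d_E((p,i),(p',i))=d(p,p')$ and, for $i<j$,
$$d_E((p,i),(p',j))=\begin{cases}P(p,i)\vee d(x,y)\vee Q(p',j)&\text{if }i\le n,\ j>2n,\\ d(p,e_i)\vee\bigvee_{i<k<j}\delta_k\vee d(c_j,p')&\text{otherwise.}\end{cases}$$
Then $d_E$ is an $S$-space structure on $E$ satisfying (a) and (b) of Lemma 3. In the first case of the display, $d_E=V$.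

*Proof.* The last sentence is clear: in that case $\hat z=x$, $D(z)=P(z)$, $\hat z'=y$, $D(z')=Q(z')$. The rest takes five steps.

**Step 1: close the loop.** This step introduces the two routes. Add two points and put $E^*=E\sqcup\{\bar x,\bar y\}$, divided into parts: part $0$ is $\{\bar x\}$, part $i$ is $Y\times\{i\}$ for $1\le i\le3n$, and part $3n+1$ is $\{\bar y\}$. For $z$ in part $i$ and $z'$ in part $j$, $i<j$, let
$$\mathrm{Inc}(z,z')=d(z,e_i)\vee\bigvee_{i<k<j}\delta_k\vee d(c_j,z'),$$
$$\mathrm{Dec}(z,z')=d(z,c_i)\vee\bigvee_{k<i\text{ or }k>j}\delta_k\vee d(x,y)\vee d(z',e_j).$$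
Here $k$ ranges over $\{1,\dots,3n\}$, $d((p,i),e_i)$ means $d(p,e_i)$ and so on, and terms referring to $z=\bar x$ or to $z'=\bar y$ are omitted. $\mathrm{Inc}$ is the length of the route along the chain; $\mathrm{Dec}$ is the length of the route the other way, through the link between $\bar y$ and $\bar x$.

**Step 2: $\mathrm{Inc}$ and $\mathrm{Dec}$ are comparable.** This is where three rounds are used. Call $\{1,\dots,n\}$, $\{n+1,\dots,2n\}$, $\{2n+1,\dots,3n\}$ *intervals*. The join of the $\delta_k$ over an interval is $\sigma$; all $\delta_k\le\sigma$ and $d(x,y)\le\sigma$.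

If $\{k:i<k<j\}$ contains an interval, then, since $\delta_i,\delta_j\le\sigma$ allow us to exchange $e_i$ with $c_i$ and $c_j$ with $e_j$,
$$\mathrm{Inc}=\sigma\vee d(z,e_i)\vee d(c_j,z')=\sigma\vee d(z,c_i)\vee d(e_j,z')\ge\mathrm{Dec}.$$
If $\{k:k<i\text{ or }k>j\}$ contains an interval, then in the same way
$$\mathrm{Dec}=\sigma\vee d(z,c_i)\vee d(z',e_j)=\sigma\vee d(z,e_i)\vee d(z',c_j)\ge\mathrm{Inc}.$$
If $i\le n$ and $j>2n$, the first happens, with the middle interval. Otherwise $j\le2n$ or $i>n$, and the second happens, with the third or the first interval. So $d^*(z,z')=\min(\mathrm{Inc},\mathrm{Dec})$ exists; it is $\mathrm{Dec}$ if $i\le n$ and $j>2n$, and $\mathrm{Inc}$ otherwise. Put $d^*((p,i),(p',i))=d(p,p')$, $d^*(\bar x,\bar x)=d^*(\bar y,\bar y)=0$, and extend symmetrically. Comparing formulas, $d^*$ extends $d_E$.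

**Step 3: distances to $\bar x$ and $\bar y$.** This step identifies $D$ and $\hat{\ }$ inside $d^*$. Let $z=(p,i)\in E$.

* $d^*(\bar x,\bar y)=\mathrm{Dec}=d(x,y)$.
* $d^*(\bar x,z)=\mathrm{Inc}=P(z)=D(z)$ if $i\le2n$, and $d^*(\bar x,z)=\mathrm{Dec}=d(x,y)\vee Q(z)=D(z)\vee d(x,y)$ if $i>2n$.
* $d^*(z,\bar y)=\mathrm{Dec}=P(z)\vee d(x,y)=D(z)\vee d(x,y)$ if $i\le n$, and $d^*(z,\bar y)=\mathrm{Inc}=Q(z)$ if $i>n$. For $i>2n$ this is $D(z)$. For $n<i\le2n$ both $P(z)\ge\sigma$ (first interval) and $Q(z)\ge\sigma$ (third interval), so $Q(z)=\sigma\vee d(p,e_i)=\sigma\vee d(p,c_i)=P(z)=D(z)=D(z)\vee d(x,y)$.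

Put $\bar z=\bar x$ if $i\le2n$ and $\bar z=\bar y$ if $i>2n$. The list says that for all $z,z'\in E$
$$d^*(z,\bar z)=D(z),\qquad d^*(\bar z,\bar z')=d(\hat z,\hat z'),\qquad d^*(z,\bar z')=D(z)\vee d(\hat z,\hat z').\tag{5}$$

**Step 4: $d^*$ is an $S$-space structure.** By Lemma 1 it is enough to show that each $\{d^*\le\lambda\}$ is an equivalence relation; we exhibit it as connectedness in a graph. Fix $\lambda$ and let $[p]$ be the class of $p\in Y$ under $\{d\le\lambda\}$. Let $N$ be the graph with vertices $\bar x$ (in part $0$), $([p],i)$ (in part $i$), $\bar y$ (in part $3n+1$), and edges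
$$\ell_0=\{\bar x,([c_1],1)\},\quad\ell_i=\{([e_i],i),([c_{i+1}],i+1)\}\ (1\le i<3n),\quad\ell_{3n}=\{([e_{3n}],3n),\bar y\},$$
and also $\ell_\infty=\{\bar y,\bar x\}$ if $d(x,y)\le\lambda$. Write $z\approx z'$ if $z,z'\in E^*$ lie over the same connected component of $N$. We claim that $z\approx z'$ iff $d^*(z,z')\le\lambda$.

Arrange the $3n+2\ge5$ parts cyclically. Every edge joins consecutive parts, and there is at most one edge between two consecutive parts. So each part meets at most two edges, one on each side. Consider a path without repeated vertices; it has no repeated edges. Having entered a part by one edge it can leave only by the other one, so it moves around the cycle in a constant direction. There are no edges inside a part; so passing through part $k\in\{1,\dots,3n\}$ requires the endpoints there of its two edges to coincide, that is $[c_k]=[e_k]$, that is $\delta_k\le\lambda$.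

*Distinct parts $i<j$.* Consider such a path from the vertex of $z$, in part $i$, to the vertex of $z'$, in part $j$. It ends at its first arrival in part $j$. Otherwise it would go on and, to return to part $j$, would have to pass through part $i$, leaving it by the edge by which it left at the start. An increasing path leaves part $i$ at $[e_i]$ (no condition if $i=0$), passes through the parts $k$ with $i<k<j$, and arrives in part $j$ at $[c_j]$ (no condition if $j=3n+1$). So one exists iff $\mathrm{Inc}(z,z')\le\lambda$. A decreasing path leaves part $i$ at $[c_i]$ (no condition if $i=0$), passes through the parts $k<i$, uses $\ell_\infty$, passes through the parts $k>j$, and arrives in part $j$ at $[e_j]$ (no condition if $j=3n+1$). So one exists iff $\mathrm{Dec}(z,z')\le\lambda$. Hence $z\approx z'$ iff $\mathrm{Inc}\le\lambda$ or $\mathrm{Dec}\le\lambda$, that is, iff $d^*(z,z')\le\lambda$.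

*Same part.* For parts $0$ and $3n+1$ there is nothing to show. Let $1\le i\le3n$ and suppose that two distinct vertices of part $i$ are joined by a path without repeated vertices. It leaves part $i$ by one of its two edges, passes through all other parts, and returns by the other edge, where it ends since no unused edge at part $i$ is left. So the two vertices are $([c_i],i)$ and $([e_i],i)$ with $[c_i]\ne[e_i]$, and $\delta_k\le\lambda$ for all $k\ne i$. But there is $k\ne i$ in $\{1,\dots,3n\}$ with $k\equiv i\pmod n$, and $\delta_i=\delta_k\le\lambda$, a contradiction. So $(p,i)\approx(p',i)$ iff $[p]=[p']$ iff $d(p,p')\le\lambda$, and the claim is proved.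

**Step 5: properties (a) and (b).** This step makes the block ready for gluing. By (5) and the triangle inequality for $d^*$,
$$d_E(z,z')\le d^*(z,\bar z)\vee d^*(\bar z,\bar z')\vee d^*(\bar z',z')=D(z)\vee d(\hat z,\hat z')\vee D(z'),$$
$$D(z)\vee d(\hat z,\hat z')=d^*(z,\bar z')\le d_E(z,z')\vee d^*(z',\bar z')=d_E(z,z')\vee D(z').\qquad\square$$

## 7. Stages, retractions and roots

We build a free groupoid in stages: adjoin fresh generators for all possible data, then adjoin all products, and repeat. All elements are terms in a free groupoid, so a product is never a generator and factorizations are unique. The generators are formal symbols $o$, $t_\alpha$ ($\alpha\in S$) and $u^m_{\tau,i}$, determined by their indices. By induction we define sets of terms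
$$X_{-1}^+\subseteq X_0\subseteq X_0^+\subseteq X_1\subseteq X_1^+\subseteq\cdots,\qquad X_m^+=X_m\sqcup U_m\ (m\ge0),$$
with $U_m$ a set of new generators, an $S$-space structure $d$ on them, retractions $\gamma_m\colon X_m^+\to X_{m-1}^+$ ($m\ge0$), which say where a point is attached to the earlier stage, and a *root* map $r$ with values in $\{*\}\cup\bigcup_mU_m$.

**Definition 6 (start).** $X_{-1}^+=\{o\}$ and $X_0=\{o\}\cup\{t_\alpha:\alpha\in S\}\cup\{oo\}$. On $X_0$ take the star distance: $D(t_\alpha)=\alpha$, $D(oo)=D(o)=0$, $d(z,z')=D(z)\vee D(z')$ for $z\ne z'$, $d(z,z)=0$. Put $\gamma_0(z)=o$ and $r(z)=*$ for $z\in X_0$.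

*Example.* $d(o,t_\alpha)=\alpha$, $d(o,oo)=0$, and $d(t_\alpha,t_\beta)=\alpha\vee\beta$ for $\alpha\ne\beta$.

**Definition 7 (fresh generators).** Given $(X_m,d)$, a tuple $\tau=(x,y;a_1,b_1,\dots,a_n,b_n)$ with $n\ge1$ and entries in $X_m$ is *admissible* if $d(x,y)\le d(a_1,b_1)\vee\dots\vee d(a_n,b_n)$. $U_m$ consists of distinct new generators $u^m_{\tau,i}$, one for each admissible $\tau$ and each $1\le i\le3n$. Extend $d$ to $X_m^+$ by $d(u,z)=1$ for $u\in U_m$, $z\in X_m^+$, $z\ne u$, and $d(u,u)=0$. Put $r(u)=u$ and $\gamma_m(u)=o$ for $u\in U_m$.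

*Example.* $\tau=(o,o;o,o)$ is admissible at every stage, so $U_m$ always contains at least $u^m_{\tau,1},u^m_{\tau,2},u^m_{\tau,3}$. The extended $d$ is an $S$-space structure: $d(z,z')\le1=d(z,u)\vee d(u,z')$ when $u$ differs from one of $z,z'$, and $d(u,z)=1\le d(u,w)\vee d(w,z)$ for $z\ne u$, because $w\ne u$ or $w\ne z$ and, in the first case, $d(u,w)=1$, while for $w=u$ the right side contains $d(u,z)$.

**Definition 8 (products).** $X_{m+1}=X_m^+\cup\{pq:p,q\in X_m^+\}$.

We need to know which products are new. For all $m\ge0$: *a product $pq$ lies in $X_m$ iff $p,q\in X_{m-1}^+$.* This is clear for $m=0$. If it holds for $m$ and $pq\in X_{m+1}$ already lies in $X_m^+$, then, not being a generator, it lies in $X_m$, so $p,q\in X_{m-1}^+\subseteq X_m^+$. Otherwise $p,q\in X_m^+$ by definition. So the elements of $X_{m+1}\setminus X_m^+$ are of two types.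

* *Type (i):* $pu$ with $p\in X_m^+$, $u=u^m_{\tau,i}\in U_m$. For fixed $\tau$ they form a block $E_\tau$, identified with $X_m^+\times\{1,\dots,3n\}$ via $pu^m_{\tau,i}\leftrightarrow(p,i)$. Put on $E_\tau$ the distance $d_{E_\tau}$ and the maps $\hat{\ }$, $D$ of Lemma 4 with $Y=X_m^+$. Thus $\hat s$ is $x$ or $y$.
* *Type (ii):* $pq$ with $p\in X_m^+$, $q\in X_m$, $(p,q)\notin(X_{m-1}^+)^2$. They form one block $E_0$. To describe it, let $Z=X_m^+\times X_m$ and, for $s=(p,q)$, $s'=(p',q')\in Z$, put
$$s^\flat=(\gamma_m(p),\gamma_m(q)),\qquad\hat s=\gamma_m(p)\gamma_m(q)\in X_m,\qquad\Delta(s,s')=d(p,p')\vee d(q,q'),$$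
$$D(s)=\Delta(s,s^\flat)=d(p,\gamma_m(p))\vee d(q,\gamma_m(q)),\qquad V(s,s')=D(s)\vee d(\hat s,\hat s')\vee D(s').$$
Writing $s=pq$ for the element of $E_0$ as well, put $d_{E_0}(s,s')=\min(\Delta(s,s'),V(s,s'))$.

That $\Delta(s,s')$ and $V(s,s')$ are comparable has to be proved; this is the heart of Section 9. Granting it, $d$ on $X_{m+1}$ is defined by Lemma 3 with $Y=X_m^+$ and these blocks, $\gamma_{m+1}(s)=\hat s$ for $s\in X_{m+1}$ (so $\gamma_{m+1}$ is the identity on $X_m^+$), and $r(s)=r(\hat s)$ for $s\in X_{m+1}\setminus X_m^+$. In both types $\hat s\in X_m$.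

*Example.* Let $x=t_\alpha$, $y=o$, $a=t_\beta$, $b=o$ with $\alpha\le\beta$ and $n=1$. Then $\tau=(x,y;a,b)$ is admissible at stage $0$. The product $pu^0_{\tau,1}$ is attached at $t_\alpha$ with $D=d(p,t_\beta)$, while $pu^0_{\tau,3}$ is attached at $o$ with $D=d(p,o)$. All of these have root $*$.

**Definition 9 (levels, ancestors, drift).** Put $\operatorname{lev}(*)=-1$, $\operatorname{lev}(u)=m$ for $u\in U_m$, and $\rho(q)=\operatorname{lev}r(q)$. For $k\ge-1$ and $q\in X_l^+$, $l\ge k$, the *ancestor* of $q$ at level $k$ is $\pi_k(q)=\gamma_{k+1}\cdots\gamma_l(q)\in X_k^+$; it does not depend on $l$ because the $\gamma$'s are retractions, and $\pi_k(q)=q$ for $q\in X_k^+$. For $q,q'$ with $r(q)\ne r(q')$ the *drift* is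
$$w(q,q')=d(q,\pi_k(q))\vee d(q',\pi_k(q')),\qquad k=\max(\rho(q),\rho(q'))\ge0 .$$
Finally put $\nu(*)=*$ and, for $u=u^m_{\tau,i}$ with $\tau=(x,y;a_1,b_1,\dots,a_n,b_n)$, $\nu(u)=r(x)$ if $i\le2n$ and $\nu(u)=r(y)$ if $i>2n$.

*Example.* For distinct $u,u'\in U_m$ we have $r(u)=u\ne u'=r(u')$, $k=m$, $\pi_m(u)=u$, $\pi_m(u')=u'$, so $w(u,u')=0$.

Here are the simple facts about roots.
$$\rho(q)\le m-1\ \text{ and }\ r(\gamma_m(q))=r(q)\qquad\text{for }q\in X_m.\tag{6}$$
For $m=0$ this is clear. At stage $m+1$: if $q\in X_m^+$, then $\gamma_{m+1}(q)=q$ and $\rho(q)\le m$, by (6) for $q \in X_m$ and by definition for $q\in U_m$. If $q$ is new, then $r(q)=r(\hat q)$ with $\hat q=\gamma_{m+1}(q)\in X_m$. By (6), applied to the entries of $\tau$, $\operatorname{lev}\nu(v)\le\operatorname{lev}v$ for all $v$. Moreover,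
$$\pi_j(q)\in X_j\ \text{ if }j>\rho(q),\qquad r(\pi_k(q))=r(q)\ \text{ if }k\ge\rho(q).\tag{7}$$
Indeed, start with $l$ so large that $\pi_l(q)=q$ and descend. If $r(\pi_j(q))=r(q)$ and $j>\rho(q)$, then $\pi_j(q)\in X_j^+$ is not in $U_j$, since elements of $U_j$ have root of level $j$. So $\pi_j(q)\in X_j$, and (6) gives $r(\pi_{j-1}(q))=r(\gamma_j(\pi_j(q)))=r(q)$.

## 8. Shortcuts between products: four hypotheses

The second difficulty is this. For new products $pq$ and $p'q'$, there are again two routes: the direct one, of length $\Delta$, forced by (D2), and the one through the attaching points, of length $V$. If all old products satisfied $d(gh,g'h')=d(g,g')\vee d(h,h')$, then $\Delta\le V$ by the triangle inequality. But there are *shortcuts*: $d(e_iu_i,c_{i+1}u_{i+1})=0$, although $d(u_i,u_{i+1})=1$. If $q,q'$ are attached near the ends of a shortcut, $V$ may drop below $\Delta$, and nothing so far says that the two are comparable.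

The root of $q$ is meant to remember from which fresh generator $q$ descends. Suppose $r(q)\ne r(q')$, with $k=\max(\rho(q),\rho(q'))=\rho(q)$, say. Then $\pi_k(q)\in X_k^+$ has a root of level $k$ by (7), so by (6) it is not in $X_k$. Hence it lies in $U_k$ and equals its own root $r(q)$. It differs from $\pi_k(q')$, which has the root $r(q')$. So $d(\pi_k(q),\pi_k(q'))=1$, and the triangle inequality gives $d(q,q')\vee w(q,q')=1$. This is not enough for comparability. What rescues the construction is the stronger statement that *one of the two* elements $d(q,q')$, $w(q,q')$ is equal to $1$. That is (H4) below, and it can be carried through the induction together with (H3), which bounds every shortcut from below by the drift.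

**Induction hypotheses at stage $m\ge0$.**

* **(H1)** $X_m$ is an $S$-space extending $X_{m-1}^+$, and $d(z,y)=d(z,\gamma_m(z))\vee d(\gamma_m(z),y)$ for $z\in X_m$, $y\in X_{m-1}^+$.
* **(H2)** $r(pq)=\nu(r(q))$ for $p,q\in X_{m-1}^+$.
* **(H3)** Let $p,p',q,q'\in X_{m-1}^+$. If $r(q)=r(q')$, then $d(pq,p'q')=d(p,p')\vee d(q,q')$. If $r(q)\ne r(q')$, then either $d(pq,p'q')=d(p,p')\vee d(q,q')$, or both $d(q,q')=1$ and $d(pq,p'q')\ge w(q,q')$.
* **(H4)** For $q,q'\in X_m$ with $r(q)\ne r(q')$: $d(q,q')=1$ or $w(q,q')=1$.

At stage $0$: (H1) holds since $\gamma_0(z)=o$ is the only point of $X_{-1}^+$; (H2) says $r(oo)=*=\nu(*)$; (H3) concerns only $d(oo,oo)=0$; (H4) is vacuous.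

Assume the hypotheses at all stages up to $m$. They have the following consequences.

First, (H1) also holds for $z\in X_m^+$, and (H4) also holds on $X_m^+$. For $u\in U_m$ and $y\in X_{m-1}^+$ we have $d(u,y)=1=d(u,o)\vee d(o,y)$; and $d(u,q')=1$ for every $q'\in X_m^+$, $q'\ne u$. We refer to this as
$$\text{(H1) for }z\in X_m^+,\ \text{ and (H4) for }q,q'\in X_m^+.\tag{8}$$

Second, both alternatives of (H3) imply
$$d(pq,p'q')\le d(p,p')\vee d(q,q')\qquad\text{for }p,p',q,q'\in X_{m-1}^+.\tag{9}$$

Third, iterating (H1) in the form (8) gives, for $q\in X_l^+$, $k\le l\le m$ and $y\in X_k^+$,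
$$d(q,y)=\bigvee_{k<j\le l}d(\pi_j(q),\pi_{j-1}(q))\vee d(\pi_k(q),y),\qquad d(q,\pi_k(q))=\bigvee_{k<j\le l}d(\pi_j(q),\pi_{j-1}(q)).\tag{10}$$
The second formula is the case $y=\pi_k(q)$. Once (H1) is known at stage $m+1$, the same holds for $q\in X_{m+1}$, $l=m+1$.

Fourth, let $q,q'\in X_m$ have different roots and put $h=\gamma_m(q)$, $h'=\gamma_m(q')$. Then
$$w(q,q')=d(q,h)\vee d(q',h')\vee w(h,h').\tag{11}$$
Indeed $r(h)=r(q)\ne r(q')=r(h')$ by (6), so $w(h,h')$ is defined with the same $k$, and $k\le m-1$. So $\pi_k(q)=\pi_k(h)\in X_{m-1}^+$, and (H1) gives $d(q,\pi_k(q))=d(q,h)\vee d(h,\pi_k(h))$; likewise for $q'$.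

## 9. From stage $m$ to stage $m+1$

**Step 1: $\Delta$ and $V$ are comparable.** This makes the definition of $d_{E_0}$ legitimate. We treat all $s=(p,q)$, $s'=(p',q')$ in $Z=X_m^+\times X_m$, including pairs in $Z_0=(X_{m-1}^+)^2$, for which $s^\flat=s$. Write $g=\gamma_m(p)$, $h=\gamma_m(q)$, $g'=\gamma_m(p')$, $h'=\gamma_m(q')$, all in $X_{m-1}^+$, so that $\hat s=gh$ and $\hat s'=g'h'$.

*Case A: $d(gh,g'h')=d(g,g')\vee d(h,h')$.* Then
$$V(s,s')=d(p,g)\vee d(g,g')\vee d(g',p')\vee d(q,h)\vee d(h,h')\vee d(h',q')\ge\Delta(s,s').$$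
By (H3) and (6), we are in Case A whenever $r(q)=r(q')$.

*Case B: otherwise.* Then $r(h)=r(q)\ne r(q')=r(h')$, and $d(gh,g'h')\ge w(h,h')$ by (H3). So $V(s,s')\ge d(q,h)\vee d(q',h')\vee w(h,h')=w(q,q')$ by (11). By (H4), either $d(q,q')=1$, and then $V\le1=\Delta$; or $w(q,q')=1$, and then $\Delta\le1=V$.

**Step 2: $E_0$ satisfies the hypotheses of Lemma 3.** This lets us glue all blocks. $Z$ with $\Delta$ is an $S$-space. By (8), used in each coordinate, $\Delta(s,t)=\Delta(s,s^\flat)\vee\Delta(s^\flat,t)$ for $s\in Z$, $t\in Z_0$. Therefore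
$$D(s)\vee\Delta(s^\flat,s'^\flat)=\Delta(s,s'^\flat)\le\Delta(s,s')\vee D(s'),$$
and since $d(\hat s,\hat s')\le\Delta(s^\flat,s'^\flat)$ by (9),
$$D(s)\vee d(\hat s,\hat s')\le\Delta(s,s')\vee D(s')\qquad(s,s'\in Z).\tag{12}$$

To see that $d_{E_0}$ is an $S$-space structure, fix $\lambda$. On $E_0$, $\{d_{E_0}\le\lambda\}=\{\Delta\le\lambda\}\cup\{V\le\lambda\}$, which is reflexive (because of $\Delta$) and symmetric. Each of $\{\Delta\le\lambda\}$, $\{V\le\lambda\}$ is transitive. If $\Delta(s,s')\le\lambda$ and $V(s',s'')\le\lambda$, then $D(s'),d(\hat s',\hat s''),D(s'')\le\lambda$. By (12), $D(s),d(\hat s,\hat s')\le\lambda$, hence $V(s,s'')\le\lambda$. The mirror case is symmetric. Now apply Lemma 1.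

Property (a) says $d_{E_0}\le V$, which is clear. Property (b) is clear if $d_{E_0}(s,s')=V(s,s')$, and it is (12) if $d_{E_0}(s,s')=\Delta(s,s')$.

**Step 3: (H1), and one formula for all products.** The blocks $E_\tau$ satisfy the hypotheses of Lemma 3 by Lemma 4, and $E_0$ does by Step 2. So Lemma 3 defines $d$ on $X_{m+1}$ with $d(s,y)=d(s,\hat s)\vee d(\hat s,y)$ for new $s$ and $y\in X_m^+$. For $s\in X_m^+$ the formula is trivial, since $\gamma_{m+1}(s)=s$. This is (H1) at stage $m+1$. We also want a formula that does not ask which products are new: for *all* $s=(p,q)$, $s'=(p',q')\in Z$,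
$$d(pq,p'q')=\min\big(\Delta(s,s'),V(s,s')\big).\tag{13}$$
If both products are new, this is the definition. Otherwise, say, $s\in Z_0$. Then $pq=\hat s\in X_m$ and $D(s)=0$. We have $d(pq,p'q')=D(s')\vee d(\hat s,\hat s')=V(s,s')$, by Lemma 3 if $s'$ is new, and trivially if $s'\in Z_0$. And (12) with $s,s'$ interchanged gives $V(s,s')=D(s')\vee d(\hat s,\hat s')\le\Delta(s,s')\vee D(s)=\Delta(s,s')$.

**Step 4: (H2).** The aim is $r(pq)=\nu(r(q))$ for $p,q\in X_m^+$. If $q\in U_m$, then $pq$ is of type (i), $\widehat{pq}$ is $x$ or $y$ according to the index of $q$, and $r(pq)=\nu(q)=\nu(r(q))$. If $p,q\in X_{m-1}^+$, this is (H2) at stage $m$. Otherwise $q\in X_m$ and $pq$ is of type (ii), so by (H2) at stage $m$ and (6), $r(pq)=r(\gamma_m(p)\gamma_m(q))=\nu(r(\gamma_m(q)))=\nu(r(q))$.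

**Step 5: (H3).** This controls products of elements of $X_m^+$. Let $p,p',q,q'\in X_m^+$.

*Both $q,q'\in X_m$.* Let $s=(p,q)$, $s'=(p',q')$. In Case A of Step 1, (13) gives $d(pq,p'q')=\Delta(s,s')$, and this covers $r(q)=r(q')$. In Case B, if $d(q,q')=1$, then $d(pq,p'q')=V(s,s')\ge w(q,q')$, which is the second alternative. If $w(q,q')=1$, then $d(pq,p'q')=\Delta(s,s')$, which is the first.

*$q=q'\in U_m$.* Then $pq,p'q$ lie in the same part of a block $E_\tau$ and $d(pq,p'q)=d(p,p')=d(p,p')\vee d(q,q)$.

*One of $q,q'$, say $q$, lies in $U_m$, and $q'\ne q$.* Then $r(q)=q\ne r(q')$: if $q'\in U_m$, then $r(q')=q'$; if $q'\in X_m$, then $\rho(q')<m$. Also $d(q,q')=1$. In the definition of the drift, $k=m$, $\pi_m(q)=q$, $\pi_m(q')=q'$, so $w(q,q')=0$, and the second alternative holds.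

**Step 6: (H4).** This is the statement that keeps the induction alive. Let $z,z'\in X_{m+1}$ with $r(z)\ne r(z')$, and put $\hat z=\gamma_{m+1}(z)$, $\hat z'=\gamma_{m+1}(z')$, $D(z)=d(z,\hat z)$, $D(z')=d(z',\hat z')$. By (6), $\hat z,\hat z'\in X_m^+$ have the same roots as $z,z'$. For $k=\max(\rho(z),\rho(z'))\le m$ we have $\pi_k(z)=\pi_k(\hat z)$ and $\pi_k(z')=\pi_k(\hat z')$. So (H1) at stage $m+1$ gives
$$w(z,z')=D(z)\vee D(z')\vee w(\hat z,\hat z').\tag{14}$$

*Case 1: $d(z,z')=V(z,z')=D(z)\vee d(\hat z,\hat z')\vee D(z')$.* By (H4) on $X_m^+$, see (8), either $d(\hat z,\hat z')=1$, whence $d(z,z')=1$; or $w(\hat z,\hat z')=1$, whence $w(z,z')=1$. This covers all pairs that are not in a common block.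

*Case 2: $z=pu^m_{\tau,i}$, $z'=p'u^m_{\tau,j}$ in one block $E_\tau$.* The roots differ, so $\hat z\ne\hat z'$ and, up to symmetry, $i\le2n<j$, $\hat z=x$, $\hat z'=y$. If $i\le n$, then $d(z,z')=V(z,z')$ by Lemma 4, and we are in Case 1. If $n<i\le2n$, then $D(z)=P(z)\ge\bigvee_{k\le n}\delta_k=\sigma\ge d(x,y)$. By (H4) for $x,y\in X_m$, $d(x,y)=1$ or $w(x,y)=1$; either way $w(z,z')=1$ by (14).

*Case 3: $z=pq$, $z'=p'q'$ in $E_0$, with $d(z,z')=d(p,p')\vee d(q,q')$.* Here $p,p'\in X_m^+$, $q,q'\in X_m$. By (H2), $r(z)=\nu(r(q))$ and $r(z')=\nu(r(q'))$, so $r(q)\ne r(q')$. If $d(q,q')=1$, then $d(z,z')=1$. Otherwise $w(q,q')=1$ by (H4), and we show that $w(z,z')\ge w(q,q')$, by following the ancestors of $z$ down together with those of $q$. Let $K=\max(\rho(q),\rho(q'))\le m-1$. Since $\operatorname{lev}\nu(v)\le\operatorname{lev}v$, we have $k:=\max(\rho(z),\rho(z'))\le K$.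

Let $K<j\le m$. Then $\pi_j(q)\in X_j$ by (7), and $\pi_j(p)\in X_j^+$. We claim that
$$\gamma_{j+1}\big(\pi_j(p)\pi_j(q)\big)=\pi_{j-1}(p)\pi_{j-1}(q),\tag{15}$$
and that the distance between $\pi_j(p)\pi_j(q)$ and this image is $d(\pi_j(p),\pi_{j-1}(p))\vee d(\pi_j(q),\pi_{j-1}(q))$. If $\pi_j(p)\pi_j(q)$ is new in $X_{j+1}$, it is of type (ii), and this is the definition of $\hat{\ }$ and $D$ there. Otherwise $\pi_j(p),\pi_j(q)\in X_{j-1}^+$ are fixed by $\gamma_j$, the product is fixed by $\gamma_{j+1}$, and the distance and its claimed value are both $0$.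

Since $z=\pi_m(p)\pi_m(q)$, repeated use of (15) gives $\pi_j(z)=\pi_{j-1}(p)\pi_{j-1}(q)$ for $K+1\le j\le m+1$. By (10) and $k\le K$,
$$d(z,\pi_k(z))\ge\bigvee_{K<j\le m}d(\pi_{j+1}(z),\pi_j(z))\ge\bigvee_{K<j\le m}d(\pi_j(q),\pi_{j-1}(q))=d(q,\pi_K(q)),$$
and likewise $d(z',\pi_k(z'))\ge d(q',\pi_K(q'))$. So $w(z,z')\ge w(q,q')=1$.

The remaining pairs in $E_0$ have $d(z,z')=V(z,z')$ and fall under Case 1. This completes the induction.

## 10. The groupoid $\Psi(S)$ and its congruences

Let $X(S)=\bigcup_mX_m$. It is closed under products and, with each product, contains the factors; so it is a groupoid, free on its generators. By (9) at all stages,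
$$d(pq,p'q')\le d(p,p')\vee d(q,q')\qquad(p,p',q,q'\in X(S)).\tag{16}$$
So $\{d=0\}$ is a congruence. Let $\Psi(S)=X(S)/\{d=0\}$, with the induced $d\colon\Psi(S)^2\to S$. We check the hypotheses of Proposition 2. (D1) holds by construction, (D2) is (16), and (D4) holds because $d(o,t_\alpha)=\alpha$.

For (D3), let $n\ge1$ and $d(x,y)\le\bigvee_{j\le n}d(a_j,b_j)$. Choose representatives, denoted by the same letters, in some $X_m$. Then $\tau=(x,y;a_1,b_1,\dots,a_n,b_n)$ is admissible. Put $u_i=u^m_{\tau,i}$ and let $c_i,e_i$ be as in Lemma 4. By Lemmas 3 and 4,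
$$d(x,c_1u_1)=P(c_1,1)=0,\qquad d(e_iu_i,c_{i+1}u_{i+1})=0\ (1\le i<3n),\qquad d(e_{3n}u_{3n},y)=Q(e_{3n},3n)=0 .$$
For the middle equation, $i\le n$ and $i+1>2n$ would give $2n<n+1$, impossible for $n\ge1$; so the second formula for $d_E$ applies and gives $d(e_i,e_i)\vee d(c_{i+1},c_{i+1})=0$. With $\theta=\operatorname{Cg}\{(a_j,b_j)\}$ we get, in $\Psi(S)$,
$$x=c_1u_1\mathrel\theta e_1u_1=c_2u_2\mathrel\theta e_2u_2=\cdots\mathrel\theta e_{3n}u_{3n}=y .$$
So Proposition 2 gives the isomorphism $\varepsilon_S\colon\operatorname{Con}_c\Psi(S)\to S$, $\operatorname{Cg}\{(a_j,b_j)\}\mapsto\bigvee_jd(a_j,b_j)$.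

## 11. The action on embeddings

Let $h\colon S\to T$ be a $\langle\vee,0,1\rangle$-embedding. We define, stage by stage, a groupoid homomorphism $\varphi=X(h)\colon X(S)\to X(T)$ by
$$o\mapsto o,\qquad t_\alpha\mapsto t_{h(\alpha)},\qquad u^m_{\tau,i}\mapsto u^m_{\varphi(\tau),i},$$
where $\varphi(\tau)$ is obtained by applying $\varphi$ to each entry. The last assignment makes sense only if $\varphi(\tau)$ is admissible.

**Step 1: stages are preserved and reflected.** This is needed so that new products go to new products of the same kind. Wherever $\varphi$ is defined, $z\in X_j(S)$ iff $\varphi(z)\in X_j(T)$, and the same for $X_j^+$. Among generators, $o$ lies in all of these sets; $t_\alpha$ lies in all except $X_{-1}^+$; $u\in U_m$ lies exactly in $X_m^+$ and in $X_j,X_j^+$ for $j>m$; and $\varphi$ preserves these kinds of generators. For products, $pq\in X_j$ iff $pq\in X_j^+$ iff $p,q\in X_{j-1}^+$ ($j\ge0$), and $pq\notin X_{-1}^+$. The statement follows by induction on terms.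

**Step 2: distances are transported by $h$.** By induction on $m$ we show that $\varphi$ is well defined and injective on $X_m(S)$ and on $X_m^+(S)$, and that there
$$d_T(\varphi(z),\varphi(z'))=h(d_S(z,z')),\qquad\varphi\gamma_m=\gamma_m\varphi.\tag{17}$$

*On $X_0$.* Since $h$ is injective, so is $\varphi$, and (17) follows from the star formula, as $h$ preserves joins and $0$.

*From $X_m$ to $X_m^+$.* By (17), and since $h$ is a monotone join-homomorphism, $\varphi(\tau)$ is admissible if $\tau$ is. As $\varphi$ is injective on $X_m(S)$, distinct elements of $U_m(S)$ have distinct images in $U_m(T)$, so $\varphi$ is injective on $X_m^+(S)$. Then (17) holds on $X_m^+(S)$ because $h(1)=1$, $h(0)=0$ and $\gamma_m(u)=o$.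

*From $X_m^+$ to $X_{m+1}$.* $\varphi$ is injective on $X_{m+1}(S)$ because factorizations are unique, $\varphi$ maps generators to generators, and $\varphi$ is injective on $X_m^+(S)$. By Step 1 it maps new products of type (i) with tuple $\tau$ and index $i$ to new products of type (i) with tuple $\varphi(\tau)$ and index $i$, and new products of type (ii) to new products of type (ii). As $\tau\mapsto\varphi(\tau)$ is injective, two elements are in a common block iff their images are. The values $\hat s$, $D(s)$, $d(s,s')$ for $s,s'$ and for their images are given by the same formulas. These involve only finite joins of earlier distances (with the case distinctions of Lemma 4 depending only on $i,j,n$), entries of $\tau$, products of values of $\gamma_m$, and minima of two comparable elements. By (17) on $X_m^+(S)$, and since $h$ preserves finite joins, $0$ and minima of comparable elements, (17) holds on $X_{m+1}(S)$.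

**Step 3: the functor and naturality.** This step passes to the quotients and ends the proof of Theorem A. By (17), $\varphi$ induces a homomorphism $\Psi(h)\colon\Psi(S)\to\Psi(T)$ with
$$d_T(\Psi(h)a,\Psi(h)b)=h(d_S(a,b)).\tag{18}$$
Checking on generators, by induction on stages, $X(\mathrm{id})=\mathrm{id}$ and $X(h'h)=X(h')X(h)$, so $\Psi$ is a functor. By (18) and the last part of Proposition 2, $\varepsilon_T\circ\operatorname{Con}_c\Psi(h)=h\circ\varepsilon_S$. **Theorem A** is proved. $\square$

Injectivity of $h$ entered already at $X_0$: if $h(\alpha)=h(\beta)\ne0$ for some $\alpha\ne\beta$, then $t_\alpha$ and $t_\beta$, at distance $\alpha\vee\beta$, would have the same image, although $h(\alpha\vee\beta)\ne0$.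

## 12. Injectivity, size and directed colimits

*Proof of Theorem B.* We show that the functor $\Psi$ just built has all four properties.

**Step 1: $\Psi(h)$ is injective.** The aim is to read this off from (18): if $\Psi(h)a=\Psi(h)b$, then $h(d(a,b))=0$, so $d(a,b)=0$ and $a=b$.

**Step 2: compact congruences are principal.** We name a generating pair: if $\alpha$ is the image of the congruence under $\varepsilon_S$, then the congruence equals $\operatorname{Cg}(o,t_\alpha)$, which has the same image $d(o,t_\alpha)=\alpha$.

**Step 3: the cardinality.** We bound $|\Psi(S)|$ from both sides, for $0\ne1$. By induction every $X_m$ and $X_m^+$ has at most $|S|+\aleph_0$ elements, since only finite tuples and products are formed; so $|\Psi(S)|\le|X(S)|\le|S|+\aleph_0$. For $\alpha\ne\beta$, $d(t_\alpha,t_\beta)=\alpha\vee\beta\ne0$, so $|\Psi(S)|\ge|S|$. Each $U_m$ is nonempty, because $(o,o;o,o)$ is admissible. An element of $U_m$ has distance $1$ to every other element of $X_m^+$, so distinct elements of $\bigcup_mU_m$ are at distance $1\ne0$. So $\Psi(S)$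 is infinite, and $|\Psi(S)|=|S|+\aleph_0$.

**Step 4: directed colimits.** We first describe colimits in $\mathcal S_1$. Given a directed system of embeddings, its direct limit as a set, with the induced $\vee,0,1$, is a $\langle\vee,0,1\rangle$-semilattice into which all members of the system embed. A compatible family of embeddings into some $T$ induces a unique map, which is an embedding because any two elements come from a common member. So, up to isomorphism, a directed colimit in $\mathcal S_1$ is a directed union $S$ of $\langle\vee,0,1\rangle$-subsemilattices $S_i$, with inclusions $h_i\colon S_i\to S$.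

Next, every element of $X_m(S)$ and of $X_m^+(S)$ is in the image of some $X(h_i)$, by induction. For $X_0$, note that $\alpha\in S$ lies in some $S_i$. A product or an admissible tuple involves finitely many elements. By directedness they come from a common $X(S_i)$, and from the same stage there, since stages are reflected. By (17), admissibility over $S$ implies admissibility over $S_i$, because $h_i$ reflects $\le$. So the product, or the generator $u^m_{\tau,l}$, comes from $X(S_i)$.

Hence $\Psi(S)$ is the directed union of the images of the injective homomorphisms $\Psi(h_i)$. It is the colimit: write $h_{ik}\colon S_i\to S_k$ for the inclusion when $S_i\subseteq S_k$ in the system. Given compatible homomorphisms $f_i\colon\Psi(S_i)\to H$, put $f(\Psi(h_i)(v))=f_i(v)$. If $\Psi(h_i)(v)=\Psi(h_j)(v')$, choose $k$ beyond $i$ and $j$. Since $\Psi(h_k)$ is injective, $\Psi(h_{ik})(v)=\Psi(h_{jk})(v')$, and applying $f_k$ gives $f_i(v)=f_j(v')$. So $f$ is well defined. It is a homomorphism because two elements of $\Psi(S)$ come from a common $\Psi(S_k)$,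 and it is clearly the only one with $f\circ\Psi(h_i)=f_i$ for all $i$. $\square$
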